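# A test space for the $T_0$ axiom on orbit spaces of Stone–Čech boundaries

## 1. Uniformly locally finite spaces and partial translations

For a metric space $X$ we write $B(x,r)$ for the closed ball and $N_r(A)=\{x:\ d(x,a)\le r\text{ for some }a\in A\}$ for the $r$-neighborhood of a subset $A$.

**Definition (u.l.f.).** A metric space $X$ is uniformly locally finite (u.l.f.) if $\sup_{x\in X}|B(x,r)|<\infty$ for every $r>0$.

For example, $\mathbb Z$ is u.l.f., since $|B(x,r)|\le 2r+1$. An infinite set in which all distances between distinct points are $1$ is not. Subspaces of u.l.f. spaces are u.l.f.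

A u.l.f. space $X$ is countable, being empty or the union of the finite balls $B(x_0,n)$. A bounded subset lies in a ball and is therefore finite, so infinite subsets are unbounded. More precisely, a finite union of balls is finite, and hence
$$\text{if } Z\subseteq X \text{ is infinite, } S\subseteq X\text{ is finite and } c>0,\text{ then some } z\in Z \text{ has } d(z,s)\ge c \text{ for all } s\in S. \tag{1}$$

**Definition (partial translation).** A partial translation of $X$ is a bijection $f\colon A\to B$ between subsets $A,B\subseteq X$ with $\sup_{x\in A}d(x,f(x))<\infty$. We write $\mathrm{dom}(f)=A$, and say that $f$ moves points by at most $r$ if $d(x,f(x))\le r$ for all $x\in A$.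

On $\mathbb N$ the shift $n\mapsto n+1$ is a partial translation. The injection $n\mapsto 2n$ is not, because it moves $n$ by $n$. On the set of squares $\{n^2:n\in\mathbb N\}$ with the metric of $\mathbb R$, consecutive gaps tend to infinity, so for each $r$ only finitely many pairs of distinct points have distance at most $r$. Thus every partial translation of $\{n^2\}$ is the identity off a finite set.

**Definition (the group $G$).** Let $G=\bigoplus_{k\ge1}\mathbb Z/2$, with the metric $d(x,y)=\max\{k:x_k\neq y_k\}$ for $x\ne y$ and $d(x,x)=0$. Let $e_k$ be the standard generators and $G_n=\{x\in G:\ x_k=0\text{ for all }k>n\}$.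

For example, $d(e_5,e_5+e_2)=2$ and $d(e_5,e_2)=5$. For an integer $n\ge0$, we have $d(x,y)\le n$ if and only if $x-y\in G_n$. So the closed balls of radius $n$ are the cosets of the subgroup $G_n$, and $|B(x,n)|=2^n$. Hence $G$ is u.l.f. Moreover $d(x,z)\le\max(d(x,y),d(y,z))$, and translations $x\mapsto g+x$ are isometries moving every point by $d(0,g)$. So each translation is a partial translation.

## 2. Ultrafilters and the boundary

We regard $X$ as a discrete space and recall the standard description of $\beta X$. Points of $\beta X$ are the ultrafilters $\xi$ on $X$. The closure in $\beta X$ of a subset $A\subseteq X$ is $\overline A=\{\xi: A\in\xi\}$. The sets $\overline A$ are clopen and form a base of the compact Hausdorff topology. The boundary $\partial X=\beta X\setminus X$ consists of the nonprincipal ultrafilters, and it is closed in $\beta X$. We abbreviate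
$$A^*=\overline A\cap\partial X .$$
The sets $A^*$ form a base of clopen sets of $\partial X$, and $A^*=\emptyset$ exactly when $A$ is finite. Members of a nonprincipal ultrafilter are infinite. If a finite union $A_1\cup\dots\cup A_m$ belongs to $\xi$, then some $A_i$ belongs to $\xi$.

A map $h\colon Y\to X$ extends to the continuous map $\overline h\colon\beta Y\to\beta X$ given by $A\in\overline h(\xi)\iff h^{-1}(A)\in\xi$. In the same way, a partial translation $f\colon A\to B$ acts on an ultrafilter $\xi\in A^*$ by
$$C\in\overline f(\xi)\iff f^{-1}(C)=\{x\in A: f(x)\in C\}\in\xi .$$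
Since $f$ is injective, $\overline f(\xi)$ is nonprincipal, and it contains $B$. The inverse of $f$ gives the inverse map, and $\overline f$ carries $C^*$ to $f(C)^*$ for $C\subseteq A$. So $\overline f\colon A^*\to B^*$ is a homeomorphism between clopen subsets of $\partial X$. If $f$ and $g$ agree on a set belonging to $\xi$, then $\overline f(\xi)=\overline g(\xi)$.

For example, let $s(n)=n+1$ on $\mathbb N$. If $\xi\in\partial\mathbb N$ contains the set of even numbers, then $\overline s(\xi)$ contains the set of odd numbers, so $\overline s(\xi)\ne\xi$.

## 3. Orbits and separation axioms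

**Definition (orbit, orbit space).** For $\xi\in\partial X$ put
$$\mathrm{Orb}(\xi)=\{\overline f(\xi): f\text{ a partial translation of }X\text{ with }\mathrm{dom}(f)\in\xi\}.$$
We write $\xi\sim\eta$ if $\eta\in\mathrm{Orb}(\xi)$.

This is an equivalence relation: identities and inverses of partial translations are partial translations. If $\eta=\overline f(\xi)$ and $\zeta=\overline g(\eta)$, then $f^{-1}(\mathrm{dom}(g))\in\xi$, and $g\circ f$ restricted to this set is a partial translation carrying $\xi$ to $\zeta$. So the orbits partition $\partial X$. The orbit space ${\mathcal{O}rb}(\partial X)$ is the quotient with the quotient topology, $q\colon\partial X\to{\mathcal{O}rb}(\partial X)$ is the quotient map, and $[\xi]=q(\xi)$.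

Three examples can be computed by hand.

* For $X=\{n^2\}$, a partial translation is the identity off a finite set, so $\overline f(\xi)=\xi$. Orbits are single points, and ${\mathcal{O}rb}(\partial X)=\partial X\cong\beta\mathbb N\setminus\mathbb N$ is Hausdorff.
* For $X=\mathbb Z$, let $f$ move points by at most $r$. Then $\mathrm{dom}(f)$ is the finite union of the sets $\{x:f(x)=x+n\}$, $|n|\le r$. If $\mathrm{dom}(f)\in\xi$, one of them is in $\xi$, and $\overline f(\xi)=n+\xi$. So $\mathrm{Orb}(\xi)=\mathbb Z+\xi$. Here $n+\xi\ne\xi$ for $n\ne0$: some residue class modulo $|n|+1$ belongs to $\xi$, and $n+\xi$ contains that class shifted by $n$, which is disjoint from it. Orbits are therefore infinite.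
* For $X=G$, let $f$ move points by at most an integer $r$. Then $f(x)-x\in G_r$, a finite set, so if $\mathrm{dom}(f)\in\xi$ we get $\overline f(\xi)=g+\xi$ for some $g\in G_r$. Hence $\mathrm{Orb}(\xi)=G+\xi$. If $g\ne0$, choose $i$ with $g_i=1$. Translation by $g$ swaps the complementary sets $\{x_i=0\}$ and $\{x_i=1\}$, exactly one of which is in $\xi$, so $g+\xi\neq\xi$. Orbits are again infinite.

**Definition (separation).** A topological space is $T_0$ if for any two distinct points some open set contains exactly one of them, and $T_1$ if points are closed. $T_2$ means Hausdorff. It is $T_D$ if every point is locally closed, that is, $\{x\}=U\cap C$ with $U$ open and $C$ closed.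

The two-point space $\{a,b\}$ with open sets $\emptyset,\{a\},\{a,b\}$ is $T_0$ and $T_D$ but not $T_1$. The real line with open sets $\emptyset$, $\mathbb R$ and $(-\infty,a)$, $a\in\mathbb R$, is $T_0$. It is not $T_D$, because an intersection of an open and a closed set there is empty, an infinite interval or a half-open interval $[b,a)$, and never a point. In general, failure of $T_0$ means that two distinct points $x,y$ are topologically indistinguishable: each lies in every open neighborhood of the other.

## 4. Coarse embeddings and asymptotic dimension zero

**Definition (coarse embedding).** A map $h\colon Y\to X$ is a coarse embedding if there are nondecreasing $\rho_-,\rho_+\colon[0,\infty)\to[0,\infty)$ with $\lim_{t\to\infty}\rho_-(t)=\infty$ and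
$$\rho_-(d(y,y'))\le d(h(y),h(y'))\le\rho_+(d(y,y'))\qquad(y,y'\in Y).$$

The map $n\mapsto2n$ on $\mathbb Z$ is a coarse embedding. The map $n\mapsto n^2$ on $\mathbb N$ is not, since points at distance $1$ go arbitrarily far apart. Nor is $n\mapsto|n|$ on $\mathbb Z$, since $n$ and $-n$ are identified. Compositions of coarse embeddings are coarse embeddings. We say that $Y$ embeds into $X$ if there is a coarse embedding $Y\to X$. If $h(y)=h(y')$ then $\rho_-(d(y,y'))\le 0$, so the fibers of a coarse embedding are bounded. If $Y$ is u.l.f., they are finite.

**Definition (asymptotic dimension zero).** A metric space has asymptotic dimension $0$ if for every $r>0$ it can be partitioned into uniformly bounded pieces such that points in different pieces have distance greater than $r$.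

(Applying this with $r+1$ shows that one may also ask the distances between pieces, as infima, to exceed $r$.) Only the difference between dimension $0$ and dimension at least $1$ matters below. The squares have dimension $0$: for given $r$, take a large finite initial piece and singletons. $G$ has dimension $0$: take the cosets of $G_n$ with $n\ge r$. They have diameter at most $n$, and points in different cosets have distance greater than $n$. The space $\mathbb Z$ does not have dimension $0$, since for $r=1$ consecutive integers must share a piece.

## 5. Detecting the failure of $T_0$ with one space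

The following question is posed in Bruno de Mendonça Braga, Alcides Buss, Ruy Exel, "Dynamics in large scale geometry", arXiv:2604.24452 (2026). It comes with a known result: if $X$ is u.l.f. and has asymptotic dimension at least $1$, then ${\mathcal{O}rb}(\partial X)$ is not $T_0$.

**Problem.** Is there a u.l.f. metric space $Y$ such that, for every u.l.f. metric space $X$, the space ${\mathcal{O}rb}(\partial X)$ is $T_0$ if and only if $Y$ does not coarsely embed into $X$?

In other words, can the failure of $T_0$, a statement about ultrafilters, be recognized by the presence of one fixed metric configuration?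

**Theorem A.** For every u.l.f. $X$: ${\mathcal{O}rb}(\partial X)$ is $T_0$ if and only if $G$ does not coarsely embed into $X$.

So the answer is yes. We shall also prove three sharper statements: Theorem B (equivalent conditions), Theorem C (all possible $Y$) and Theorem D (the same problem for $T_1$ and $T_2$). Each is stated in full where it is proved. The known result is not used; it reappears as Corollary 9.

## 6. Orbit equivalence in terms of neighborhoods

The first lemma replaces partial translations by a condition on neighborhoods of sets, and shows that at each scale only finitely many images of $\xi$ exist.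

**Lemma 1.** Let $X$ be u.l.f. and $r\ge0$.

(a) There are partial translations $f_1,\dots,f_m$ whose graphs have union $\{(x,y):d(x,y)\le r\}$.

(b) If $f$ is a partial translation moving points by at most $r$ and $\mathrm{dom}(f)\in\xi$, then $\overline f(\xi)=\overline{f_i}(\xi)$ for some $i$ with $\mathrm{dom}(f_i)\in\xi$. Hence only finitely many points of $\partial X$ are images of $\xi$ under partial translations moving points by at most $r$, and orbits are countable.

(c) $\xi\sim\eta$ if and only if there is $r$ such that $N_r(A)\in\eta$ for all $A\in\xi$.

**Proof of (a).** We color the pairs so that each color is the graph of an injective map. We may assume $X\ne\emptyset$. Let $N=\sup_x|B(x,r)|$. Make the countable set $\{(x,y):d(x,y)\le r\}$ into a graph by joining two distinct pairs that share the first coordinate or share the second. Each pair has at most $N-1$ neighbors of each kind, hence degree at most $2(N-1)$. Enumerate the vertices and color greedily with $2N-1$ colors. Within a color class no two pairs share a first or a second coordinate, so the class is the graph of a bijection between subsets of $X$, moving points by at most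 $r$.

**Proof of (b).** We split the domain according to which $f_i$ agrees with $f$. By (a), $\mathrm{dom}(f)=\bigcup_i\{x\in\mathrm{dom}(f)\cap\mathrm{dom}(f_i): f(x)=f_i(x)\}$ is a finite union, so one of these sets is in $\xi$, and for this $i$ we get $\overline f(\xi)=\overline{f_i}(\xi)$. Taking the union over integers $r$ gives countability of orbits.

**Proof of (c).** If $\eta=\overline f(\xi)$ and $f$ moves points by at most $r$, then for $A\in\xi$ the set $f(A\cap\mathrm{dom}(f))$ is in $\eta$ and is contained in $N_r(A)$.

Conversely, let the condition hold for $r$, take $f_1,\dots,f_m$ from (a), and suppose that $\eta\ne\overline{f_i}(\xi)$ for every $i$ with $\mathrm{dom}(f_i)\in\xi$. For such $i$ there is $C_i\in\overline{f_i}(\xi)$ with $C_i\notin\eta$. Then $A_i=f_i^{-1}(C_i)$ is in $\xi$, and $f_i(A_i)\subseteq C_i$ is not in $\eta$. For the other $i$ put $A_i=X\setminus\mathrm{dom}(f_i)\in\xi$. Let $A=\bigcap_iA_i\in\xi$. By the choice of the $f_i$, we have $N_r(A)=\bigcup_if_i(A\cap\mathrm{dom}(f_i))$. Each set in this finite union is contained in $f_i(A_i)\notin\eta$ or is empty. So $N_r(A)\notin\eta$, a contradiction. $\square$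

**Lemma 2.** A coarse embedding $h\colon Y\to X$ of u.l.f. spaces induces a continuous injection ${\mathcal{O}rb}(\partial Y)\to{\mathcal{O}rb}(\partial X)$. Consequently, if ${\mathcal{O}rb}(\partial X)$ is $T_0$ (or $T_1$, or $T_2$), so is ${\mathcal{O}rb}(\partial Y)$.

*Proof.* Fibers of $h$ are finite. If $\{x\}\in\overline h(\xi)$, then the finite set $h^{-1}(x)$ would be in $\xi$, which is impossible for $\xi\in\partial Y$. So $\overline h(\partial Y)\subseteq\partial X$. Let $\xi,\eta\in\partial Y$.

**Step 1: $\overline h$ respects orbits.** Let $\xi\sim\eta$ with constant $r$ as in Lemma 1(c), and let $A\in\overline h(\xi)$, i.e. $h^{-1}(A)\in\xi$. Then $N_r(h^{-1}(A))\in\eta$, and $h$ maps this set into $N_{\rho_+(r)}(A)$. So $N_{\rho_+(r)}(A)\in\overline h(\eta)$, and $\overline h(\xi)\sim\overline h(\eta)$.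

**Step 2: $\overline h$ separates different orbits.** Let $\overline h(\xi)\sim\overline h(\eta)$ with constant $s$, and let $A\in\xi$. Then $h(A)\in\overline h(\xi)$, so $h^{-1}(N_s(h(A)))\in\eta$. A point $y$ of this set satisfies $d(h(y),h(a))\le s$ for some $a\in A$. So $\rho_-(d(y,a))\le s$, hence $d(y,a)\le t$, where $t<\infty$ is a bound for $\{u:\rho_-(u)\le s\}$. So $N_t(A)\in\eta$, and $\xi\sim\eta$.

By Steps 1 and 2, $q\circ\overline h$ factors through a continuous injection of the quotient. If $i\colon S\to S'$ is a continuous injection and $S'$ satisfies $T_0$, $T_1$ or $T_2$, then preimages of the separating open sets, respectively of closed points, show the same for $S$. $\square$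

## 7. The quotient map is open

Here we translate the failure of $T_0$ into a statement about closures in $\partial X$.

**Lemma 3.** (a) $q$ is open, and closures of orbits are unions of orbits. (b) ${\mathcal{O}rb}(\partial X)$ fails to be $T_0$ if and only if there are $\xi\not\sim\eta$ with $\xi\in\overline{\mathrm{Orb}(\eta)}$ and $\eta\in\overline{\mathrm{Orb}(\xi)}$.

*Proof.* (a) For open $V\subseteq\partial X$ we have $q^{-1}(q(V))=\bigcup_f\overline f(V\cap\mathrm{dom}(f)^*)$, the union over all partial translations. This is open, since each $\overline f$ is a homeomorphism between clopen sets. Now let $\eta\in\overline{\mathrm{Orb}(\xi)}$, $\eta'=\overline f(\eta)$, and let $V'$ be an open neighborhood of $\eta'$. The preimage of $V'$ under $\overline f$ is an open neighborhood of $\eta$, so it contains a point of $\mathrm{Orb}(\xi)$. The image of that point under $\overline f$ lies in $V'\cap\mathrm{Orb}(\xi)$. Thus $\eta'\in\overline{\mathrm{Orb}(\xi)}$.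

(b) It suffices to show that $[\xi]$ lies in every open neighborhood of $[\eta]$ if and only if $\eta\in\overline{\mathrm{Orb}(\xi)}$. Suppose the first holds and let $V\ni\eta$ be open. By (a), $q(V)$ is an open neighborhood of $[\eta]$, so it contains $[\xi]$, which means that $V$ meets $\mathrm{Orb}(\xi)$. Conversely, let $\eta\in\overline{\mathrm{Orb}(\xi)}$ and let $U\ni[\eta]$ be open. Then $q^{-1}(U)$ is an open set containing $\eta$, so it meets $\mathrm{Orb}(\xi)$. Being a union of orbits, it contains $\xi$. $\square$

## 8. Minimal closed invariant sets in $\partial G$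

**Proposition 4.** ${\mathcal{O}rb}(\partial G)$ is not $T_0$. Consequently, if $G$ coarsely embeds into a u.l.f. space $X$, then ${\mathcal{O}rb}(\partial X)$ is not $T_0$.

*Proof.* By Section 3, orbits are the sets $G+\xi$. They are infinite, and they are countable because $G$ is.

**Step 1: find a set in which every orbit is dense.** The space $\partial G$ is compact and nonempty, since $G$ is infinite. By compactness the intersection of a chain of nonempty closed $G$-invariant subsets is nonempty, so Zorn's lemma gives a minimal nonempty closed $G$-invariant set $M\subseteq\partial G$. The closure of an orbit in $M$ is closed and invariant, hence equals $M$.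

**Step 2: show that $M$ has more than one orbit.** Suppose $M$ had a relatively isolated point $\xi$. As $G$ acts on $M$ by homeomorphisms, all points of $G+\xi$ are isolated in $M$, so $G+\xi$ is open in $M$. Its complement in $M$ is closed, invariant and proper, hence empty by minimality. Then $M=G+\xi$ is compact and discrete, hence finite, contradicting that orbits are infinite. So $M$ is a nonempty compact Hausdorff space without isolated points. By the Baire category theorem it is not a countable union of singletons, i.e. it is uncountable. Since orbits are countable, there are $\xi\not\sim\eta$ in $M$.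

**Step 3: conclude.** Both orbits are dense in $M$, so each of $\xi,\eta$ lies in the closure of the other's orbit, and Lemma 3(b) applies. The last sentence of the proposition follows from Lemma 2. $\square$

The same three steps show that ${\mathcal{O}rb}(\partial\mathbb Z)$ is not $T_0$: by Section 3 its orbits are the sets $\mathbb Z+\xi$, which are countable and infinite, and nothing else about $G$ was used.

## 9. Why $\mathbb Z$ fails as a test space, and why an infinite orbit is not enough

The known result invites the guess $Y=\mathbb Z$. One direction works: if $\mathbb Z$ embeds into $X$, then ${\mathcal{O}rb}(\partial X)$ is not $T_0$, by Lemma 2. The other direction breaks at $X=G$. The orbit space of $\partial G$ is not $T_0$, but $\mathbb Z$ does not embed into $G$. Indeed, let $h\colon\mathbb Z\to G$ be a coarse embedding and let $n\ge\rho_+(1)$ be an integer. Then $h(m+1)-h(m)\in G_n$ for all $m$, so $h(\mathbb Z)$ lies in one coset of $G_n$, a finite set, and some fiber of $h$ is infinite, which is impossible. By the same token, any $Y$ solving the Problem must embed into $G$, because ${\mathcal{O}rb}(\partial G)$ is not $T_0$.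 So it is natural to try $Y=G$ itself.

What must be shown now is: if ${\mathcal{O}rb}(\partial X)$ is not $T_0$, then $G$ embeds into $X$. Take $\xi\not\sim\eta$ as in Lemma 3(b). Then $\mathrm{Orb}(\xi)$ is not closed, since its closure contains $\eta$, and in particular it is infinite. An infinite orbit produces jumps of controlled length. We state this for a general $A\in\xi$; on a first reading take $A=X$.

**Lemma 5.** Let $\xi\in\partial X$, $A\in\xi$, and suppose that $\mathrm{Orb}(\xi)\cap\overline A$ is infinite. Then for every $\varepsilon\ge0$ there is $r$ such that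
$$\{x\in A:\ \text{there is }y\in A\text{ with }\varepsilon<d(x,y)\le r\}\in\xi .$$

*Proof.* By Lemma 1(b) only finitely many points are images of $\xi$ under partial translations moving points by at most $\varepsilon$. So some $\eta=\overline f(\xi)\in\overline A$ is not of this form. Let $f$ move points by at most $r$. The set $\{x\in\mathrm{dom}(f):d(x,f(x))\le\varepsilon\}$ is not in $\xi$. Otherwise the restriction of $f$ to it would carry $\xi$ to $\eta$ while moving points by at most $\varepsilon$. Also $f^{-1}(A)\in\xi$, because $A\in\overline f(\xi)$. Hence $\{x\in A\cap f^{-1}(A):d(x,f(x))>\varepsilon\}\in\xi$, and this set is contained in the required one, with $y=f(x)$. $\square$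

Suppose we only know that $\mathrm{Orb}(\xi)$ is infinite. With $A=X$ we get sets $A_k\in\xi$, each point of which has a partner at distance in $(\varepsilon_k,r_k]$. To imitate the four points $0,e_1,e_2,e_1+e_2$ of $G_2$ we take a base point $p\in A_1\cap A_2$, a short jump $p\mapsto y_1$ and a long jump $p\mapsto y_2$. For the fourth point we need a short jump from $y_2$. Here the attempt stops: $y_2$ need not lie in $A_1$, because the jump took us out of the sets that we control. What we can build are stars, consisting of a center with one partner at each scale. The following space shows that this is a real obstruction. Let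
$$W=\{e_n:n\ge1\}\cup\{e_n+e_k:1\le k<n\}\subseteq G ,$$
and call $\{e_n\}\cup\{e_n+e_k:1\le k<n\}$ the layer of index $n$ of $W$. For example, the layer of index $3$ is $\{e_3,\,e_3+e_1,\,e_3+e_2\}$. Points in layers $m<n$ have distance $n$. In the layer of index $n$, we have $d(e_n,e_n+e_k)=k$ and $d(e_n+e_j,e_n+e_k)=\max(j,k)$ for $j\ne k$.

To see that $G$ does not embed into $W$ we use a metric invariant.

**Definition (uniform jumps).** A subset $Z$ of a metric space has uniform jumps if for every $\varepsilon\ge0$ there is $r$ such that every $z\in Z$ has some $z'\in Z$ with $\varepsilon<d(z,z')\le r$.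

For example, $\mathbb Z$ has uniform jumps, with $r=\varepsilon+1$. The squares do not: for $\varepsilon=0$ and any $r$, a large square has no other square within distance $r$.

**Lemma 6.** (a) If $F\colon G\to X$ is a coarse embedding into a u.l.f. space, then $F(G)$ is an infinite set with uniform jumps. (b) No infinite subset of $W$ has uniform jumps. Hence $G$ does not coarsely embed into $W$. (c) Some orbit in $\partial W$ is infinite.

*Proof.* (a) Fibers are finite, so $F(G)$ is infinite. Given $\varepsilon$, choose $k\geq 1$ with $\rho_-(k)>\varepsilon$ and put $r=\rho_+(k)$. For $z=F(g)$, the point $z'=F(g+e_k)$ satisfies $\varepsilon<\rho_-(k)\le d(z,z')\le\rho_+(k)=r$.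

(b) Let $Z\subseteq W$ be infinite. Suppose first that for every $K$ there is a point $e_n+e_k\in Z$ with $k<n$ and $k>K$. Take $\varepsilon=0$. Given $r$, choose such a point $z=e_n+e_k$ with $k>r$. All other points of $W$ have distance at least $k>r$ from $z$: distance $k$ or $\max(j,k)$ within the layer, and at least $n>k$ outside it. So $z$ has no jump in $(0,r]$. In the remaining case there is $K$ such that $k\le K$ for all $e_n+e_k\in Z$. Take $\varepsilon=K$. Given $r$, choose $z\in Z$ in a layer of index $n>r$; this is possible because layers are finite. Points of $W$ at distance at most $r$ from $z$ are in the same layer, and those in $Z$ are at distance at most $K$ from $z$. So $z$ has no jump in $(K,r]$.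

(c) Choose $\xi\in\partial W$ with $\{e_n:n\ge1\}\in\xi$. For each $k\ge1$ the map $e_n\mapsto e_n+e_k$ $(n>k)$ is a partial translation moving points by $k$, with domain in $\xi$. These maps have disjoint ranges for different $k$, so the images of $\xi$ are pairwise distinct, and $\mathrm{Orb}(\xi)$ is infinite. $\square$

So an infinite orbit does not force a copy of $G$. The jumps need to return to the controlled sets. That is exactly what the general form of Lemma 5 offers, if $\mathrm{Orb}(\xi)$ has infinitely many points in $\overline A$ for every $A\in\xi$, that is, if $\xi$ is not isolated in its orbit. Sections 10 and 11 carry this out.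

## 10. Building $G$ from nested sets and large jumps

Think of $x\in G_n$ as a list of instructions read from the top coordinate down: at stage $k$, stay if $x_k=0$ and make the jump $\tau_k$ if $x_k=1$. For $n=2$ and a starting point $p$ we get
$$0\mapsto p,\qquad e_1\mapsto\tau_1(p),\qquad e_2\mapsto\tau_2(p),\qquad e_1+e_2\mapsto\tau_1(\tau_2(p)).$$
Two things are needed: after the jump $\tau_k$ we must stand where $\tau_{k-1}$ is available, and the jump $\tau_k$ must be longer than all later jumps can undo.

**Lemma 7.** Let $X$ be u.l.f. Suppose there are infinite sets $X\supseteq B_0\supseteq B_1\supseteq\cdots$ and numbers $\varepsilon_k,r_k>0$ $(k\ge1)$ such that, with $R_k=\sum_{j\le k}r_j$ and $R_0=0$,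
$$\varepsilon_k\ge k+2R_{k-1},\quad\text{and every }x\in B_k\text{ has some }\tau_k(x)\in B_{k-1}\text{ with }\varepsilon_k<d(x,\tau_k(x))\le r_k. \tag{2}$$
Then $G$ coarsely embeds into $X$.

*Proof.* **Step 1: embed each finite group $G_n$, with control independent of $n$.** Let $n\ge0$ and $p\in B_n$. For $x\in G_n$ put $p_n(x)=p$. For $k=n,n-1,\dots,1$ let $p_{k-1}(x)=p_k(x)$ if $x_k=0$ and $p_{k-1}(x)=\tau_k(p_k(x))$ if $x_k=1$. By downward induction $p_k(x)\in B_k$: the next point is either $p_k(x)\in B_k\subseteq B_{k-1}$ or $\tau_k(p_k(x))\in B_{k-1}$. So the construction makes sense. Put $\varphi_p(x)=p_0(x)$. The stages $k,\dots,1$ move by at most $r_k,\dots,r_1$, so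
$$d(p_k(x),\varphi_p(x))\le R_k .$$
Now let $x\neq y$ in $G_n$ and $k=d(x,y)$. The coordinates above $k$ agree, so $p_k(x)=p_k(y)=:b$. The $k$th coordinates differ, so $\{p_{k-1}(x),p_{k-1}(y)\}=\{b,\tau_k(b)\}$, two points at distance in $(\varepsilon_k,r_k]$. Each of them is within $R_{k-1}$ of the corresponding final point. Hence
$$k\le\varepsilon_k-2R_{k-1}<d(\varphi_p(x),\varphi_p(y))\le r_k+2R_{k-1}\le2R_k. \tag{3}$$

**Step 2: place copies of all $G_n$ far apart, to obtain all of $G$.** $G$ is the disjoint union of the layers $L_0=\{0\}$ and $L_n=e_n+G_{n-1}$ $(n\ge1)$. If $x\in L_m$ and $y\in L_n$ with $m<n$, then $d(x,y)=n$. Let $S_0$ be a singleton in $X$. For $n\ge1$ choose inductively $p_n\in B_{n-1}$ such that $S_n:=\varphi_{p_n}(G_{n-1})$ has distance at least $n$ from the finite set $S_0\cup\dots\cup S_{n-1}$. By (1) there is $p_n\in B_{n-1}$ at distance at least $n+R_{n-1}$ from that set, and $S_n\subseteq B(p_n,R_{n-1})$, so this is possible. Define $F(0)$ by $\{F(0)\}=S_0$, and $F(e_n+g)=\varphi_{p_n}(g)$ for $g\in G_{n-1}$. Let $D_k=\mathrm{diam}(S_0\cup\dots\cup S_k)<\infty$.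

**Step 3: check the coarse bounds.** Let $x\ne y$ in $G$ and $k=d(x,y)$. If $x,y$ lie in the same layer, (3) gives $k<d(F(x),F(y))\le2R_k$. Otherwise $k$ is the larger of the two layer indices, and $k\le d(F(x),F(y))\le D_k$. So $F$ is a coarse embedding with $\rho_-(t)=t$ and $\rho_+(t)=\max(2R_{\lfloor t\rfloor},D_{\lfloor t\rfloor})$, both nondecreasing. $\square$

## 11. Points that are not isolated in their orbit, and Theorem A

**Proposition 8.** If some $\xi\in\partial X$ is not isolated in $\mathrm{Orb}(\xi)$, then $G$ coarsely embeds into $X$.

*Proof.* We produce the data of Lemma 7 with all $B_k\in\xi$. For every $A\in\xi$ the set $\mathrm{Orb}(\xi)\cap\overline A$ is a neighborhood of $\xi$ in $\mathrm{Orb}(\xi)$. It is infinite, because a point of a Hausdorff space with a finite neighborhood is isolated. Put $B_0=X$. Given $B_{k-1}\in\xi$ and $r_1,\dots,r_{k-1}$, let $\varepsilon_k=k+2R_{k-1}$. Lemma 5 with $A=B_{k-1}$ gives $r_k$ with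
$$B_k:=\{x\in B_{k-1}:\ \text{there is }y\in B_{k-1}\text{ with }\varepsilon_k<d(x,y)\le r_k\}\in\xi .$$
For $x\in B_k$ let $\tau_k(x)$ be such a $y$. All $B_k$ are infinite because $\xi$ is nonprincipal, and $r_k>\varepsilon_k>0$. Apply Lemma 7. $\square$

**Proof of Theorem A.** If $G$ embeds into $X$, then ${\mathcal{O}rb}(\partial X)$ is not $T_0$ by Proposition 4.

Conversely, let ${\mathcal{O}rb}(\partial X)$ be not $T_0$, and take $\xi\not\sim\eta$ as in Lemma 3(b). By Proposition 8 it suffices to show that $\xi$ is not isolated in $\mathrm{Orb}(\xi)$. We use the orbit of $\eta$ as a guide to points of $\mathrm{Orb}(\xi)$ close to $\xi$.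

Suppose that $\xi$ is isolated: $\mathrm{Orb}(\xi)\cap\overline A=\{\xi\}$ for some $A\in\xi$. As $\xi\in\overline{\mathrm{Orb}(\eta)}$, there is $\eta'\in\mathrm{Orb}(\eta)\cap\overline A$. Since $\eta'\not\sim\xi$, we have $\eta'\ne\xi$, so there is $A'\subseteq A$ with $A'\in\eta'$ and $A'\notin\xi$. By Lemma 3(a), $\overline{\mathrm{Orb}(\xi)}$ is a union of orbits. It contains $\eta$, so it contains $\eta'$. Hence $\mathrm{Orb}(\xi)$ meets the neighborhood $\overline{A'}$ of $\eta'$. But $\overline{A'}\subseteq\overline A\setminus\{\xi\}$, which $\mathrm{Orb}(\xi)$ does not meet. This is a contradiction. $\square$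

So $Y=G$ answers the Problem.

## 12. Five equivalent conditions

**Theorem B.** For u.l.f. $X$ the following are equivalent:

1. ${\mathcal{O}rb}(\partial X)$ is $T_0$;
2. every point of ${\mathcal{O}rb}(\partial X)$ is locally closed (axiom $T_D$);
3. every $\xi\in\partial X$ is isolated in $\mathrm{Orb}(\xi)$;
4. $G$ does not coarsely embed into $X$;
5. for every infinite $Z\subseteq X$ there is $\varepsilon\ge0$ such that for all $r$ there is $z\in Z$ with $Z\cap B(z,r)\subseteq B(z,\varepsilon)$.

Condition 5 mentions no ultrafilters. In the language of Section 9 it says that no infinite subset of $X$ has uniform jumps: a set $Z$ has uniform jumps when for every $\varepsilon$ there is $r$ such that for all $z\in Z$ we have $Z\cap B(z,r)\not\subseteq B(z,\varepsilon)$.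

*Proof.* We prove $3\Rightarrow2\Rightarrow1\Rightarrow4\Rightarrow3$ and $4\Leftrightarrow5$.

**$3\Rightarrow2$: isolation gives local closedness.** Let $A\in\xi$ with $\mathrm{Orb}(\xi)\cap\overline A=\{\xi\}$. As $A^*$ is clopen, $\overline{\mathrm{Orb}(\xi)}\cap A^*=\overline{\mathrm{Orb}(\xi)\cap A^*}=\{\xi\}$. Let $V=q^{-1}(q(A^*))$, the union of all orbits meeting $A^*$. It is open by Lemma 3(a). Since $\overline{\mathrm{Orb}(\xi)}$ is a union of orbits, $\overline{\mathrm{Orb}(\xi)}\cap V$ is the union of those orbits that meet $\overline{\mathrm{Orb}(\xi)}\cap A^*=\{\xi\}$. So $\overline{\mathrm{Orb}(\xi)}\cap V=\mathrm{Orb}(\xi)$. Both $\overline{\mathrm{Orb}(\xi)}$ and $V$ are unions of orbits, so their images under $q$ are closed and open respectively, and $\{[\xi]\}=q(\overline{\mathrm{Orb}(\xi)})\cap q(V)$.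

**$2\Rightarrow1$: a locally closed point is indistinguishable from no other.** Let $x,y$ be topologically indistinguishable, $\{x\}=U\cap C$ with $U$ open and $C$ closed. Then $y\in U$. Also $y\in C$, since otherwise the complement of $C$ would be an open set containing $y$ but not $x$. So $y=x$.

**$1\Rightarrow4$** is Proposition 4, and **$4\Rightarrow3$** is Proposition 8.

**$5\Rightarrow4$: a copy of $G$ has uniform jumps.** This is Lemma 6(a).

**$4\Rightarrow5$: uniform jumps give a copy of $G$.** Suppose 5 fails for the infinite set $Z$, so $Z$ has uniform jumps. Put $B_k=Z$ for all $k$. Recursively let $\varepsilon_k=k+2R_{k-1}$ and let $r_k$ be such that every $z\in Z$ has a point of $Z$ at distance in $(\varepsilon_k,r_k]$. This is the data of Lemma 7, so $G$ embeds into $X$. $\square$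

**Corollary 9.** If a u.l.f. space $X$ does not have asymptotic dimension $0$, then $G$ coarsely embeds into $X$, and so ${\mathcal{O}rb}(\partial X)$ is not $T_0$.

*Proof.* We find an infinite $Z\subseteq X$ with uniform jumps and use Theorem B. For $s>0$, call the classes of points joined by chains with steps at most $s$ the $s$-components of $X$. Points in different $s$-components have distance greater than $s$. Since the dimension is not $0$, for some $s>0$ the $s$-components are not uniformly bounded. If some $s$-component is unbounded, let $Z$ be that component. Otherwise all are finite, and we let $Z$ be the union of a sequence of distinct components $C_n$ with $\mathrm{diam}\,C_n\to\infty$. In both cases $Z$ is infinite, hence unbounded.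

Let $\varepsilon\ge0$. If $z$ lies in a component $C\subseteq Z$ with $\mathrm{diam}\,C>2\varepsilon$, then some point of $C$ has distance greater than $\varepsilon$ from $z$. Take a chain in $C$ from $z$ to this point with steps at most $s$. The first point of the chain at distance greater than $\varepsilon$ from $z$ has distance in $(\varepsilon,\varepsilon+s]$. This covers all but finitely many $z\in Z$: in the second case only finitely many $C_n$ have diameter at most $2\varepsilon$, and each is finite. Each remaining $z$ has some point of the unbounded set $Z$ at distance greater than $\varepsilon$. So one $r$ works for all $z\in Z$. $\square$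

## 13. All possible test spaces

**Theorem C.** A u.l.f. space $Y$ has the property asked for in the Problem if and only if $Y$ has asymptotic dimension $0$ and ${\mathcal{O}rb}(\partial Y)$ is not $T_0$.

The new ingredient is that $G$ contains all spaces of asymptotic dimension $0$.

**Lemma 10.** Every u.l.f. space $X$ of asymptotic dimension $0$ coarsely embeds into $G$.

*Proof.* We may assume $X\neq\emptyset$.

**Step 1: nested partitions.** For integers $k\ge0$ let $\mathcal P_k$ be the partition into $k$-components (classes of points joined by chains with steps at most $k$). So $\mathcal P_0$ consists of single points, and each $\mathcal P_{k-1}$-block lies in a $\mathcal P_k$-block. For $k\ge1$, take a partition into uniformly bounded pieces such that different pieces are more than $k$ apart. Each $k$-component lies in one piece. So there are finite $D_k$, which we choose nondecreasing and with $D_k\ge k$, such that the blocks of $\mathcal P_k$ have diameter at most $D_k$. They have at most $\sup_x|B(x,D_k)|$ points, so there is $m_k\ge1$ such that each $\mathcal P_k$-block contains at most $2^{m_k}$ blocks of $\mathcal P_{k-1}$ $(k\ge1)$.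

**Step 2: addresses.** Fix $x_0\in X$. For $k\ge1$, label the $\mathcal P_{k-1}$-blocks inside each $\mathcal P_k$-block injectively by elements of $(\mathbb Z/2)^{m_k}$, giving the block of $x_0$ the label $0$. Let $\lambda_k(x)$ be the label of the $\mathcal P_{k-1}$-block of $x$, and
$$F(x)=(\lambda_k(x))_{k\ge1}\in\bigoplus_{k\ge1}(\mathbb Z/2)^{m_k}=G,$$
with coordinates concatenated in order. The support is finite: if $k-1\ge d(x,x_0)$, then $x,x_0$ lie in the same $\mathcal P_{k-1}$-block, so $\lambda_k(x)=0$.

**Step 3: bounds.** Let $M_k=m_1+\dots+m_k$ and $M_0=0$, so $M_k\ge k$. Let $x\ne y$, $t=d(x,y)$, and let $k\ge1$ be minimal such that $x,y$ lie in the same $\mathcal P_k$-block. As they lie in different $\mathcal P_{k-1}$-blocks, $k-1<t\le D_k$. The labels $\lambda_k(x),\lambda_k(y)$ differ, and $\lambda_j(x)=\lambda_j(y)$ for $j>k$. So the last coordinate in which $F(x),F(y)$ differ is in the $k$th group: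
$$M_{k-1}<d(F(x),F(y))\le M_k .$$
From $k<t+1$ we get $k\le\lceil t\rceil$, so $d(F(x),F(y))\le\rho_+(t):=M_{\lceil t\rceil}$. Let $k(t)=\min\{j\ge1:D_j\ge t\}$, which is finite since $D_j\ge j$, nondecreasing, and tends to infinity because every $D_j$ is finite. From $D_k\ge t$ we get $k\ge k(t)$, so $d(F(x),F(y))\ge\rho_-(t):=M_{k(t)-1}$. For $x=y$ both bounds hold, since $M_0=0$ and $k(0)=1$. So $F$ is a coarse embedding. $\square$

**Proof of Theorem C.** Let $Y$ have asymptotic dimension $0$ with ${\mathcal{O}rb}(\partial Y)$ not $T_0$. Then $Y$ embeds into $G$ by Lemma 10, and $G$ embeds into $Y$ by Theorem A. Composing, $Y$ embeds into exactly the same spaces $X$ as $G$ does. So by Theorem A, $Y$ has the property.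

Conversely, let $Y$ have the property. Taking $X=Y$ and the identity map, we see that ${\mathcal{O}rb}(\partial Y)$ is not $T_0$. Taking $X=G$, whose orbit space is not $T_0$, we get a coarse embedding $h\colon Y\to G$. It remains to pull back asymptotic dimension $0$. Given $r>0$, choose an integer $n\ge\rho_+(r)$ and partition $Y$ into the nonempty preimages of cosets of $G_n$. Points $y,y'$ in one piece satisfy $\rho_-(d(y,y'))\le n$, so the pieces are uniformly bounded. Points in different pieces satisfy $d(h(y),h(y'))>n\ge\rho_+(r)$, so $d(y,y')>r$. $\square$

## 14. Stars and the axiom $T_1$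

The spaces for $T_1$ and $T_2$ are the set of stars $W$ from Section 9 and a set of pairs inside it. Fix a map $\kappa\colon\{2,3,\dots\}\to\{1,2,\dots\}$ with $\kappa(n)<n$ that takes every value infinitely often. For instance, let $\kappa$ run through $1;\,1,2;\,1,2,3;\dots$ along $n=2,3,4,\dots$: at the first place of the $j$th group $n=2+j(j-1)/2\ge j+1$, so a value $i$ in that group is taken at $n\ge j+i>i$. Let
$$P=\{e_n,\ e_n+e_{\kappa(n)}:\ n\ge2\}\subseteq W .$$

**Theorem D.** Let $W$ and $P$ be as above, for any such $\kappa$. For u.l.f. $X$:

* ${\mathcal{O}rb}(\partial X)$ is $T_1$ $\iff$ all orbits are finite $\iff$ $W$ does not coarsely embed into $X$.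
* ${\mathcal{O}rb}(\partial X)$ is Hausdorff $\iff$ $P$ does not coarsely embed into $X$ $\iff$ $X$ is finite or coarsely equivalent to $\{n^2:n\in\mathbb N\}$. In the infinite case ${\mathcal{O}rb}(\partial X)\cong\beta\mathbb N\setminus\mathbb N$.

The implications $T_2\Rightarrow T_1\Rightarrow T_0$ are strict for orbit spaces: $P$ is $T_1$ but not $T_2$, and $W$ is $T_0$ but not $T_1$ (meaning their orbit spaces).

**Proof for $T_1$, Step 1: $T_1$ holds if and only if all orbits are finite.** By definition of the quotient topology, ${\mathcal{O}rb}(\partial X)$ is $T_1$ if and only if all orbits are closed in $\partial X$. Finite orbits are closed. Suppose an infinite orbit $O$ were closed. It would be a nonempty countable compact Hausdorff space, so by the Baire category theorem it has an isolated point $\xi$. For any $\eta=\overline f(\xi)\in O$, the map $\overline f$ restricts to a homeomorphism from $O\cap\mathrm{dom}(f)^*$ onto $O\cap f(\mathrm{dom}(f))^*$, both open in $O$, so $\eta$ is isolated in $O$ too. Then $O$ is compact and discrete, hence finite, a contradiction.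

**Step 2: if $W$ embeds into $X$, then ${\mathcal{O}rb}(\partial X)$ is not $T_1$.** By Lemma 6(c) some orbit in $\partial W$ is infinite. So ${\mathcal{O}rb}(\partial W)$ is not $T_1$ by Step 1, and Lemma 2 applies.

**Step 3: if $\mathrm{Orb}(\xi)$ is infinite for some $\xi\in\partial X$, then $W$ embeds into $X$.** This is the star construction of Section 9. Put $r_0=0$. Using Lemma 5 with $A=X$, choose recursively $\varepsilon_k=k+2r_{k-1}$ and $r_k>\varepsilon_k$ such that
$$A_k=\{x:\ \text{there is }y\text{ with }\varepsilon_k<d(x,y)\le r_k\}\in\xi .$$
The sequence $(r_k)$ is increasing, and $A_1\cap\dots\cap A_{n-1}\in\xi$ is infinite (for $n=1$ it is $X$). Inductively for $n\ge1$ pick $p_n\in A_1\cap\dots\cap A_{n-1}$ and points $y_{n,k}$ $(1\le k<n)$ with $\varepsilon_k<d(p_n,y_{n,k})\le r_k$, such that $S_n=\{p_n,y_{n,1},\dots,y_{n,n-1}\}$ has distance at least $n$ from $S_1\cup\dots\cup S_{n-1}$. As $S_n\subseteq B(p_n,r_{n-1})$, this is possible by (1). Map $e_n\mapsto p_n$ and $e_n+e_k\mapsto y_{n,k}$.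

Check the bounds. In the layer of index $n$, $d(e_n,e_n+e_k)=k$, and the image distance is in $(\varepsilon_k,r_k]$. For $j<k$, $d(e_n+e_j,e_n+e_k)=k$, and
$$d(y_{n,j},y_{n,k})>\varepsilon_k-r_j=k+2r_{k-1}-r_j\ge k,\qquad d(y_{n,j},y_{n,k})\le r_j+r_k\le2r_k .$$
For points of different layers with larger index $n$, the distance in $W$ is $n$, and the image distance is between $n$ and $D_n:=\mathrm{diam}(S_1\cup\dots\cup S_n)$. With $D_0=0$, the functions $\rho_-(t)=t$ and $\rho_+(t)=\max(2r_{\lfloor t\rfloor},D_{\lfloor t\rfloor})$ do the job.

Steps 1–3 prove the first item of Theorem D.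

**Step 4: $W$ is $T_0$ but not $T_1$.** By Lemma 6(b), no infinite subset of $W$ has uniform jumps, which is condition 5 of Theorem B. So ${\mathcal{O}rb}(\partial W)$ is $T_0$. It is not $T_1$ by Step 2 applied to $X=W$.

## 15. Pairs, squares and the Hausdorff axiom

**Definition (coarse equivalence).** A coarse equivalence is a coarse embedding $h\colon Y\to X$ with $X=N_c(h(Y))$ for some $c$.

For example, the inclusion $2\mathbb Z\to\mathbb Z$ is one, with $c=1$. The inclusion $\{n^2\}\to\mathbb N$ is not, since the gaps are unbounded.

**Lemma 11.** Let $h\colon Y\to X$ be a coarse equivalence of u.l.f. spaces. Then there is a coarse equivalence $g\colon X\to Y$, and ${\mathcal{O}rb}(\partial Y)\cong{\mathcal{O}rb}(\partial X)$.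

*Proof.* For $x\in X$ choose $g(x)\in Y$ with $d(x,h(g(x)))\le c$.

**Step 1: $g$ is a coarse embedding.** We may assume $\rho_+(t)\ge t$. Let $x,x'\in X$, $t=d(x,x')$ and $u=d(g(x),g(x'))$. As $d(h(g(x)),h(g(x')))$ differs from $t$ by at most $2c$, we have $\rho_-(u)\le t+2c$ and $\rho_+(u)\ge t-2c$. So $\sigma_-(t)\le u\le\sigma_+(t)$ with
$$\sigma_+(t)=\sup(\{0\}\cup\{v:\rho_-(v)\le t+2c\}),\qquad\sigma_-(t)=\inf\{v\ge0:\rho_+(v)\ge t-2c\}.$$
Both are finite and nondecreasing. If $t>\rho_+(v_0)+2c$, then $\sigma_-(t)\ge v_0$, so $\sigma_-(t)\to\infty$.

**Step 2: the compositions are close to the identity.** By choice $d(x,h(g(x)))\le c$. For $y\in Y$ this gives $d(h(y),h(g(h(y))))\le c$, so $\rho_-(d(y,g(h(y))))\le c$ and $d(y,g(h(y)))\le c'$ for a constant $c'$. In particular $N_{c'}(g(X))=Y$, so $g$ is a coarse equivalence.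

**Step 3: the induced maps are inverse to each other.** By Lemma 2, $h$ and $g$ induce continuous maps of orbit spaces. For $\xi\in\partial X$ and $A\in\xi$, the set $h(g(A))$ belongs to $\overline h\,\overline g(\xi)$ and is contained in $N_c(A)$. So $\overline h\,\overline g(\xi)\sim\xi$ by Lemma 1(c). In the same way $\overline g\,\overline h(\eta)\sim\eta$ for $\eta\in\partial Y$. Hence the induced maps are mutually inverse homeomorphisms. $\square$

In $P$, call $\{e_n,e_n+e_{\kappa(n)}\}$ the layer of index $n$. Its two points have distance $\kappa(n)$, and points of layers $m<n$ have distance $n$.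

**Proof for $T_2$, Step 1: ${\mathcal{O}rb}(\partial P)$ is not Hausdorff.** We construct two inequivalent ultrafilters that are limits of equivalent pairs. Let $I_k=\kappa^{-1}(k)$, an infinite set. Let $\mathcal V_k$ be a nonprincipal ultrafilter on $\{2,3,\dots\}$ containing $I_k$, and $\mathcal U$ a nonprincipal ultrafilter on $\{1,2,\dots\}$. Define an ultrafilter $p$ on $\{2,3,\dots\}$ by
$$C\in p\iff\{k: C\cap I_k\in\mathcal V_k\}\in\mathcal U .$$
This is an ultrafilter because the $\mathcal V_k$ and $\mathcal U$ are. It is nonprincipal, since $\{n\}\cap I_k\notin\mathcal V_k$ for all $k$. Let $\xi$ and $\eta$ be the images of $p$ under the injections $n\mapsto e_n$ and $n\mapsto e_n+e_{\kappa(n)}$. They are points of $\partial P$.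

First, $\xi\not\sim\eta$. Let $r\ge0$ and $A=\{e_n:\kappa(n)>r\}$. As $\{k:k>r\}\in\mathcal U$, we have $A\in\xi$. For $e_n\in A$, the distance $d(e_n,e_m+e_{\kappa(m)})$ equals $\kappa(n)>r$ if $m=n$, and equals $\max(m,n)\ge n>\kappa(n)>r$ if $m\ne n$. So $N_r(A)$ contains no point $e_m+e_{\kappa(m)}$. The set of all these points is in $\eta$, so $N_r(A)\notin\eta$. As $r$ was arbitrary, Lemma 1(c) gives $\xi\not\sim\eta$.

Second, $[\xi]$ and $[\eta]$ have no disjoint neighborhoods. Let $U_1\ni[\xi]$ and $U_2\ni[\eta]$ be open. Since $q^{-1}(U_1)$ and $q^{-1}(U_2)$ are open and contain $\xi$ and $\eta$, there are sets $C_1,C_2\in p$ with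
$$\{e_n:n\in C_1\}^*\subseteq q^{-1}(U_1)\qquad\text{and}\qquad\{e_n+e_{\kappa(n)}:n\in C_2\}^*\subseteq q^{-1}(U_2).$$
Put $C=C_1\cap C_2\in p$ and choose $k$ with $C\cap I_k\in\mathcal V_k$. The images of $\mathcal V_k$ under $n\mapsto e_n$ and $n\mapsto e_n+e_{\kappa(n)}$ are nonprincipal and lie in the first and second set respectively. On $I_k\in\mathcal V_k$ we have $\kappa(n)=k$, so the partial translation $e_n\mapsto e_n+e_k$ $(n\in I_k)$, which moves points by $k$, carries one image to the other. They lie in one orbit, and this orbit is a point of $U_1\cap U_2$.

By Lemma 2, if $P$ embeds into $X$, then ${\mathcal{O}rb}(\partial X)$ is not Hausdorff.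

**Step 2: a condition under which $P$ embeds into $X$.** Suppose that for every $\varepsilon$ there is $r$ such that $\{x:\ \text{there is }y\text{ with }\varepsilon<d(x,y)\le r\}$ is infinite. For $\varepsilon=k$, $k\geq 1$, take such an $r_k$. Enlarging $r_k$ keeps the property, so we may assume that $(r_k)$ is nondecreasing. Put $r_0=0$. Inductively for $n\ge2$ choose $x_n,y_n$ with $\kappa(n)<d(x_n,y_n)\le r_{\kappa(n)}$, both at distance at least $n$ from all earlier chosen points. By (1) we can choose $x_n$ in the relevant infinite set at distance at least $n+r_{\kappa(n)}$ from the earlier points. Map $e_n\mapsto x_n$ and $e_n+e_{\kappa(n)}\mapsto y_n$. Two points of one layer at distance $k=\kappa(n)$ go to points at distance in $(k,r_k]$. Points of different layers with larger index $n$ have distance $n$ and go to points at distance between $n$ and the diameter $D_n$ of $\{x_2,y_2,\dots,x_n,y_n\}$. With $D_0=D_1=0$, this is a coarse embedding with $\rho_-(t)=t$ and $\rho_+(t)=\max(r_{\lfloor t\rfloor},D_{\lfloor t\rfloor})$.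

**Step 3: otherwise $X$ is finite or coarsely equivalent to $\{n^2\}$.** If the condition of Step 2 fails, there is $\varepsilon\ge0$ such that for every $r$ the set
$$K_r=\{x:\ \text{there is }y\text{ with }\varepsilon<d(x,y)\le r\}=\{x:B(x,r)\not\subseteq B(x,\varepsilon)\}$$
is finite. Let $X$ be infinite. On $X\setminus K_{2\varepsilon}$ the relation $d(x,y)\le\varepsilon$ is an equivalence relation. For transitivity, $d(x,y)\le\varepsilon$ and $d(y,z)\le\varepsilon$ give $d(x,z)\le2\varepsilon$, and $x\notin K_{2\varepsilon}$ gives $d(x,z)\le\varepsilon$. The classes are contained in balls, hence finite. Let $T$ be a set of representatives; it is infinite. If $x\ne y$ in $T$ and $d(x,y)\le r$, then $d(x,y)>\varepsilon$, so $x,y\in K_r$. Thus for each $r$ only finitely many pairs of distinct points of $T$ have distance at most $r$. The space $\{n^2\}$ has the same property.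

Let $\theta\colon\{n^2\}\to T$ be any bijection. It is a coarse embedding. For the upper bound, let $\rho_+(t)$ be the maximum of $d(\theta(a),\theta(b))$ over the finitely many pairs of distinct points with $d(a,b)\le t$ (and $0$ if there are none). For the lower bound, let
$$\rho_-(t)=\inf\bigl(\{t\}\cup\{d(\theta(a),\theta(b)):d(a,b)\ge t\}\bigr).$$
This function is nondecreasing. For each $s$ only finitely many pairs of distinct points of $T$ have distance at most $s$. So for all large $t$, all pairs with $d(a,b)\ge t$ have $d(\theta(a),\theta(b))>s$, whence $\rho_-(t)\to\infty$.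

Every point of $X\setminus K_{2\varepsilon}$ is within $\varepsilon$ of $T$, and $K_{2\varepsilon}$ is finite, so $X=N_c(T)$ for some $c$. Hence $\theta$ followed by the inclusion $T\to X$ is a coarse equivalence $\{n^2\}\to X$.

**Step 4: the orbit space in these cases.** If $X$ is finite, ${\mathcal{O}rb}(\partial X)=\emptyset$, which is Hausdorff. If $X$ is coarsely equivalent to $\{n^2\}$, then by Lemma 11 and the first example in Section 3, ${\mathcal{O}rb}(\partial X)\cong{\mathcal{O}rb}(\partial\{n^2\})\cong\beta\mathbb N\setminus\mathbb N$, which is Hausdorff.

**Step 5: close the cycle.** If ${\mathcal{O}rb}(\partial X)$ is Hausdorff, then $P$ does not embed into $X$, by Step 1. If $P$ does not embed, then the condition of Step 2 fails, and by Step 3 $X$ is finite or coarsely equivalent to $\{n^2\}$. In these cases the orbit space is Hausdorff by Step 4, with ${\mathcal{O}rb}(\partial X)\cong\beta\mathbb N\setminus\mathbb N$ when $X$ is infinite. This proves the second item of Theorem D.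

**Step 6: $P$ is $T_1$ but not $T_2$.** By Step 1 it is not $T_2$. Let $\sigma\colon P\to P$ be the bijection exchanging $e_n$ and $e_n+e_{\kappa(n)}$ for every $n$. It is not a partial translation, since $\kappa$ is unbounded, but $\overline\sigma\colon\beta P\to\beta P$ is defined. Let $f$ be a partial translation of $P$ moving points by at most $r$. A point $x\in\mathrm{dom}(f)$ in a layer of index $n>r$ must be sent to a point of the same layer, so $f(x)\in\{x,\sigma(x)\}$. Thus, apart from a finite set, $\mathrm{dom}(f)$ is the union of a set where $f$ is the identity and a set where $f$ agrees with $\sigma$. If $\mathrm{dom}(f)\in\xi$, one of these two sets is in $\xi$, and $\overline f(\xi)\in\{\xi,\overline\sigma(\xi)\}$. All orbits in $\partial P$ have at most two points, so ${\mathcal{O}rb}(\partial P)$ is $T_1$ by the first item of Theorem D. Together with Step 4 of Section 14, this shows that both implications $T_2\Rightarrow T_1\Rightarrow T_0$ are strict for orbit spaces. $\square$
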